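# The defect curve of an oscillator and the shrinkers of the area-preserving curve-shortening flow

## 1. The oscillator $k''+k=a+1/k$, its half-period and its defect

Fix $a>0$ and consider the equation
$$k''+k=a+\frac1k,\qquad k>0, \tag{1}$$
for a function $k$ of a real variable $\theta$. It describes a particle on the half-line $(0,\infty)$. It conserves an energy: multiplying by $2k'$ and integrating,
$$k'^2=V(k),\qquad V(k)=2E-k^2+2ak+2\log k, \tag{2}$$
with a constant $E$. Since $V''=-2-2/k^2<0$, $V$ is strictly concave, and it tends to $-\infty$ at $0^+$ and at $\infty$. There is one constant solution, the positive root of $k^2-ak-1=0$: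
$$k_0(a)=\frac{a+\sqrt{a^2+4}}2,\qquad\text{so that}\qquad 1-\frac a{k_0}=\frac1{k_0^2}. \tag{3}$$

Every nonconstant solution oscillates. At some point $k'\ne0$, so $V>0$ there. By strict concavity $V$ has exactly two zeros $k_-<k_+$, both simple, with $V'(k_-)>0>V'(k_+)$. The solution stays in $[k_-,k_+]\subset(0,\infty)$, so it exists for all $\theta$. If $k'>0$ at some point, then $k'=\sqrt{V(k)}$ stays positive until $k$ reaches $k_+$, and this happens after a finite time because $\int dk/\sqrt V$ converges at a simple zero. There $k'=0$ and $k''=\frac12V'(k_+)<0$, so $k$ turns around; the same happens at $k_-$. About any critical point $\theta_*$ the functions $k(\theta_*+\theta)$ and $k(\theta_*-\theta)$ solve the same initial value problem, so $k$ is even about $\theta_*$. Consequently, after a translation,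
$$k(0)=\min k,\quad k'>0\text{ on }(0,l),\quad k'(0)=k'(l)=0,\quad k''(0)\neq0\neq k''(l),$$
$k$ is even about $0$ and about $l$, $k'$ vanishes exactly on $l\mathbb Z$, and the minimal period is $2l$, because a period must carry minima to minima.

So a normalized solution is determined by $a$ and $\kappa=\min k$. Since $k''=a+\frac1k-k>0$ at the minimum, $\kappa<k_0(a)$. Conversely, if $0<\kappa<k_0(a)$, the solution with $k(0)=\kappa$, $k'(0)=0$ has $k''(0)>0$, so it is nonconstant and $\kappa$ is its minimum. The parameter space is therefore
$$\mathcal P=\{(a,\kappa):a>0,\ 0<\kappa<k_0(a)\}.$$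

**Definition.** For $(a,\kappa)\in\mathcal P$ let $k=k(\theta;a,\kappa)$ be the solution of (1) with $k(0)=\kappa$, $k'(0)=0$. Its *half-period* $l(a,\kappa)$ is the first positive zero of $k'$. Its *defect* is
$$Z(a,\kappa)=\int_0^l\Big(1-\frac ak\Big)d\theta .$$
The *defect curve* is $\mathcal S=\{(a,\kappa)\in\mathcal P:Z(a,\kappa)=0\}$.

Both $l$ and $Z$ are smooth on $\mathcal P$. As $k''(l)\ne0$, the implicit function theorem gives a smooth nearby zero of $k'$. It is the first positive one: for nearby parameters $k''>0$ on a fixed interval $[0,\delta]$, so $k'>0$ on $(0,\delta]$, and $k'>0$ on compact subintervals of $(0,l)$ by continuity.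

Everything in this lecture turns on one statement about this picture.

**Proposition.** $l$ maps $\mathcal S$ bijectively onto $\big(\frac\pi2,\pi\big)$.

What it is for: $k$ will be the curvature of a closed plane curve as a function of its tangent angle, $Z=0$ will say that the constant $a$ really is the average curvature, and $l=\pi m/n$ will say that the curve closes up after $m$ turns of the tangent and $n$ oscillations of the curvature. The curves so described are those that shrink homothetically under the area-preserving curve-shortening flow. The Proposition says that for each admissible ratio $m/n$ there is exactly one of them.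

## 2. The flow, its shrinkers, and the classification

Let $X:\mathbb S^1\times[0,T)\to\mathbb R^2$, $T>0$, be a smooth family of smooth immersed closed curves. Let $\mathsf T$ be the unit tangent, $\mathsf N$ the unit normal obtained by rotating $\mathsf T$ by $+\frac\pi2$, $k$ the curvature with respect to $\mathsf N$ (so $\mathsf T_s=k\mathsf N$, $\mathsf N_s=-k\mathsf T$), $L(t)$ the length, and
$$\bar k(t)=\frac1{L(t)}\int k\,ds .$$
For positively oriented embedded curves $\mathsf N$ points inward. The family evolves by the *area-preserving curve-shortening flow* (APCSF) if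
$$\dot X=(k-\bar k)\,\mathsf N .$$
Reversing orientation changes the signs of $k,\bar k,\mathsf N$ and leaves the flow unchanged.

Closed curves are always taken to be *primitive*: a curve that is the $d$-fold traversal ($d\ge2$) of another closed curve is identified with that curve. For example, the doubly covered circle counts as the circle.

**Definition.** A primitive closed immersed curve $\gamma$ is an *(APCSF)-shrinker* if the solution starting from $\gamma$ evolves homothetically about a fixed center: after a translation of the plane independent of $t$, and up to tangential reparametrization, $X(\cdot,t)=\lambda(t)\gamma$ with a scalar $\lambda(t)>0$ non-increasing in $t$. No time-dependent rotations or translations are allowed. The round circle $\mathbb S^1$ has $k=\bar k$, is stationary, and counts as the trivial shrinker.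

The *tangent turning index* is $\frac1{2\pi}\int k\,ds$; by choice of orientation we take it to be positive when it is nonzero. The image of a curve has *$n$-fold rotational symmetry* if it is invariant under a rotation by $2\pi/n$ about some point. A curve is *strictly locally convex* if its curvature vanishes nowhere.

**Theorem 1.** Up to similarity the (APCSF)-shrinkers are precisely $\mathbb S^1$ and, for each coprime $m,n\in\mathbb N$ with $\frac12<\frac mn<1$, exactly one non-circular curve $C_{m,n}$ with turning index $m$ and $n$-fold rotationally symmetric image. $C_{m,n}$ is strictly locally convex.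

This was posed as a conjecture (the source of the problem is Nikita Cernomazov, "Shrinkers of the area-preserving curve-shortening flow: Classification and saddle-point property", arXiv:2508.00352 (2025)); Theorem 1 says that the conjecture is true. The proof also gives the following.

**Theorem 2.**
(a) Monotonicity of $\lambda$ need not be assumed: every solution of the form $X=\lambda(t)\gamma$, $\lambda(0)=1$, has $\lambda(t)=\sqrt{1-2ct}$ with $c=\frac1L\int_\gamma(k-\bar k)^2ds\ge0$.
(b) For every real $\tau\in(\frac12,1)$ there is, up to translation in $\theta$ and the scaling $(k,a,c)\mapsto(\mu k,\mu a,\mu^2c)$, exactly one triple $(k,a,c)$ with $a,c>0$ and $k>0$ a nonconstant solution of $k''+k=a+c/k$ of minimal period $2\pi\tau$ such that $1/k$ has mean $1/a$. No such triple exists for other $\tau$.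
(c) The symmetry group of the image of $C_{m,n}$ is dihedral of order exactly $2n$. The curvature of $C_{m,n}$ has exactly $n$ maxima and $n$ minima. $C_{m,n}$ has signed area $0$, misses its center, and has winding number $m-n<0$ about it.

The smallest cases of the pairs: $m=1$ would need $1<n<2$, so there is none. For $m=2$ we need $2<n<4$, so $n=3$. For $m=3$ we need $3<n<6$, so $n=4$ or $5$.

## 3. From shrinkers to points of the defect curve

**Step 1: the curvature equation.** The purpose is to replace the flow by an equation for one curve. Put the center at the origin and let $X(u,t)=\lambda(t)\gamma(\phi(u,t))$ with diffeomorphisms $\phi(\cdot,t)$ of $\mathbb S^1$ and $\lambda(0)=1$. Since $\lambda(t)=L(t)/L(0)$, $\lambda$ is smooth. The normal part of $\dot X$ is $\lambda'\langle\gamma,\mathsf N\rangle$, and $\lambda\gamma$ has curvature $k/\lambda$ and average curvature $\bar k/\lambda$, so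
$$\lambda\lambda'\langle\gamma,\mathsf N\rangle=k-\bar k\qquad(k,\bar k,\mathsf N\text{ of }\gamma). \tag{4}$$
Let $h=-\langle\gamma,\mathsf N\rangle$ be the *support function* and $c=-\lambda'(0)$. At $t=0$ equation (4) reads
$$k-\bar k=c\,h. \tag{5}$$
Moreover
$$\int hk\,ds=-\int\langle\gamma,\mathsf T_s\rangle ds=\int\langle\mathsf T,\mathsf T\rangle ds=L, \tag{6}$$
so $h\not\equiv0$. Comparing (4) with (5) at a point where $h\neq0$ gives $\lambda\lambda'\equiv-c$, that is, $\lambda=\sqrt{1-2ct}$.

**Step 2: the sign of $c$ (proof of Theorem 2(a)).** So far the sign of $c$ was not used. Integrating (5), $c\int h\,ds=\int(k-\bar k)\,ds=0$. Using (6),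
$$\int(k-\bar k)^2ds=c\int h(k-\bar k)\,ds=c\int hk\,ds-\bar k\,c\int h\,ds=cL .$$
Hence $c=\frac1L\int(k-\bar k)^2ds\ge0$, which is Theorem 2(a).

*Example: embedded curves, by hand.* The signed area is $\frac12\int(x\,dy-y\,dx)=\frac12\int h\,ds$, because $-\mathsf N=(y_s,-x_s)$. If $c>0$, then $c\int h\,ds=0$ forces signed area $0$. An embedded closed curve encloses nonzero area, so an embedded shrinker has $c=0$. We now see that it is then a circle.

**Step 3: the two cases.** This separates the circle from the rest and shows convexity. If $c=0$, then $k$ is constant by (5), nonzero because the curve is closed, so $\gamma$ is a circle; conversely circles are stationary. If $c>0$, then $h_s=-\langle\mathsf T,\mathsf N\rangle+k\langle\gamma,\mathsf T\rangle=k\langle\gamma,\mathsf T\rangle$, so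
$$k_s=c\,k\,\langle\gamma,\mathsf T\rangle .$$
This is a linear first-order ODE for $k$, so $k$ vanishes identically or nowhere. The former would make $\gamma$ a line. So we orient $\gamma$ with $k>0$, and $\gamma$ is strictly locally convex.

**Step 4: every curve satisfying (5) with $c>0$, $k>0$ is a shrinker.** We must produce a homothetic solution and show that it is *the* solution starting from $\gamma$.

*Existence.* For $\lambda=\sqrt{1-2ct}$, $t<\frac1{2c}$, the family $\lambda\gamma$ has normal velocity $\lambda'\langle\gamma,\mathsf N\rangle=\frac c\lambda h=\frac{k-\bar k}\lambda$, which is its curvature minus its average curvature. To remove the tangential velocity, put $X(u,t)=\lambda(t)\gamma(\phi(u,t))$ and solve $\lambda|\gamma'(\phi)|\,\phi_t=-\lambda'\langle\gamma(\phi),\mathsf T(\phi)\rangle$, $\phi(u,0)=u$. This is a smooth time-dependent ODE on the circle, so $\phi(\cdot,t)$ exists for all $t<\frac1{2c}$ and is a diffeomorphism. Then $X$ solves the APCSF.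

*Uniqueness.* Let $X$ be any smooth solution with $k>0$ and let $F=k-\bar k$. From $X_t=F\mathsf N$ and $ds=|X_u|du$ we get $X_{tu}=F_u\mathsf N-kF|X_u|\mathsf T$. So $|X_u|_t=-kF|X_u|$ and $\mathsf T_t=F_s\mathsf N$. Write $\mathsf T=(\cos\theta,\sin\theta)$. Since $\theta_s=k>0$, the tangent angle is a diffeomorphism $\mathbb S^1\to\mathbb R/2\pi m\mathbb Z$, where $m$ is the turning index, an integer constant in time. We have $\theta_t=F_s=k_s$, and from $\partial_t\partial_s=\partial_s\partial_t+kF\partial_s$,
$$k_t=(\theta_s)_t=F_{ss}+k^2F\qquad\text{at fixed }u.$$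
Now use $\theta$ as the space variable. As $\partial_s=k\partial_\theta$, $F_{ss}=k^2F_{\theta\theta}+kk_\theta F_\theta$, and at fixed $\theta$ we must subtract $k_\theta\theta_t=kk_\theta F_\theta$. Hence $k_t=k^2(F_{\theta\theta}+F)$ at fixed $\theta$, and $r=1/k$ satisfies
$$r_t=-(k_{\theta\theta}+k-\bar k),\qquad\bar k=\frac{2\pi m}{\int r\,d\theta}.$$

Let two solutions start from the same curve with $k>0$. Take a short closed time interval on which both have positive curvature. Put $v=r_1-r_2$, $w=k_1-k_2=-k_1k_2v$, $\delta=\bar k_1-\bar k_2$. With $L_i=\int r_i\,d\theta$ we have $\delta=2\pi m(L_2-L_1)/(L_1L_2)$, so $|\delta|\le C\|v\|_{L^2}$. Since $v_t=-(w_{\theta\theta}+w-\delta)$ and $k_1k_2v=-w$,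
$$\frac d{dt}\int\tfrac12k_1k_2v^2=\int w(w_{\theta\theta}+w-\delta)+\int\tfrac12(k_1k_2)_tv^2\le C\int v^2 ,$$
because $\int ww_{\theta\theta}=-\int w_\theta^2\le0$, $\int w^2\le C\int v^2$ and $|\delta\int w|\le C\int v^2$. As $k_1k_2$ is bounded below and $v=0$ at time $0$, Gronwall's inequality gives $v\equiv0$.

So both solutions have the same $k(\theta,t)$. At fixed $\theta$ the normal is fixed, hence $h_t=-(k-\bar k)$, and $h(\theta,t)$ is the same too. Since $h_\theta=\frac1kh_s=\langle X,\mathsf T\rangle$, the curve is $X=h_\theta\mathsf T-h\mathsf N$. Finally $\theta(u,t)$ is the solution of the ODE $\theta_t=kk_\theta$ with given initial value. So the two solutions coincide on the short interval.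

Now let one solution be the homothetic one, which has $k>0$ at all times. On the common interval of existence the set of $\tau$ such that the solutions agree on $[0,\tau]$ is closed by continuity, and open because the argument restarts at time $\tau$. So they agree on the whole common interval. The other solution cannot reach $t=\frac1{2c}$, since its length would be $0$ there. Thus every solution starting from $\gamma$ is (a restriction of) the homothetic one.

*Conclusion of Steps 1–4:* the shrinkers are exactly the circles and the primitive closed curves satisfying (5) with $c>0$, and the latter have $k>0$ in a suitable orientation.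

**Step 5: tangent angle and support function.** The purpose is to turn (5) into the oscillator. Let $c>0$, $k>0$, and use $\theta\in\mathbb R/2\pi m\mathbb Z$, $d\theta=k\,ds$, with $m\ge1$ the turning index. A prime is $\partial_\theta$; $\mathsf T'=\mathsf N$, $\mathsf N'=-\mathsf T$, $\gamma'=\mathsf T/k$. Then
$$h'=\langle\gamma,\mathsf T\rangle,\qquad h''+h=\frac1k .$$
(Check: for a circle of radius $r$ centered at $v$, $\gamma=v-r\mathsf N$, so $h=r-\langle v,\mathsf N\rangle$ and $h''+h=r$, since $\mathsf N''=-\mathsf N$.) With $a=\bar k=2\pi m/L>0$, substituting $k=a+ch$,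
$$k''+k=a+\frac ck,\qquad\int_0^{2\pi m}\frac{d\theta}k=L=\frac{2\pi m}a . \tag{7}$$
Conversely, let $k>0$ be $2\pi m$-periodic and satisfy (7). Put
$$h=\frac{k-a}c,\quad\mathsf T=(\cos\theta,\sin\theta),\quad\mathsf N=(-\sin\theta,\cos\theta),\quad\gamma=h'\mathsf T-h\mathsf N . \tag{8}$$
Then $\gamma'=h''\mathsf T+h'\mathsf N-h'\mathsf N+h\mathsf T=(h''+h)\mathsf T=\mathsf T/k$. So $\gamma$ is closed with curvature $k$, its length is $2\pi m/a$, its average curvature is $2\pi m/L=a$, and $-\langle\gamma,\mathsf N\rangle=h$, so (5) holds.

Translating $\theta$ rotates $\gamma$. Replacing $(k,a,c)$ by $(\mu k,\mu a,\mu^2c)$ again gives a solution of (7) and replaces $\gamma$ by $\mu^{-1}\gamma$. Choosing $\mu=c^{-1/2}$ we may take $c=1$, and the ODE in (7) becomes (1).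

**Step 6: closing up.** A constant $k$ is impossible in (7): the integral gives $k=a$, the ODE gives $k=a+c/k$. So $k$ is a nonconstant oscillation as in Section 1, with minimal period $2l$. It is $2\pi m$-periodic exactly when $2\pi m=2ln$ for some $n\in\mathbb N$, i.e. $l=\pi m/n$. By evenness the integral condition in (7) says $2n\int_0^l\frac{d\theta}k=\frac{2nl}a$, that is
$$\int_0^l\Big(1-\frac ak\Big)d\theta=0,\qquad\text{i.e. }Z=0\text{ when }c=1. \tag{9}$$

**Step 7: primitive means $\gcd(m,n)=1$.** Let $d=\gcd(m,n)>1$. Then $2\pi m/d=(n/d)\,2l$ is a period of $k$ and $h$, and it is a multiple of $2\pi$, hence a period of $\mathsf T,\mathsf N$. By (8) $\gamma(\theta+2\pi m/d)=\gamma(\theta)$, and $\gamma$ is multiply covered. Conversely, if $\gamma$ is a $d$-fold traversal, $d\ge2$, then $\gamma(s+L/d)=\gamma(s)$ in arclength. So $\mathsf T$ and $k$ have $s$-period $L/d$, and each such piece has the same $\theta$-increment, namely $2\pi m/d$. Periodicity of $\mathsf T$ gives $2\pi m/d\in2\pi\mathbb Z$, so $d\mid m$. Periodicity of $k$ gives $2\pi m/d=2lj=2\pi mj/n$ with $j\in\mathbb N$,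 so $d\mid n$. Thus $\gcd(m,n)\ge d>1$.

**Summary of the reduction.** Every non-circular shrinker has coprime data $(m,n)$, with $m$ its turning index, and is similar to the curve (8) of a point of $\mathcal S$ with $l=\pi m/n$. Conversely, every point of $\mathcal S$ with $l=\pi m/n$, $\gcd(m,n)=1$, gives a non-circular shrinker with these data. Once the Proposition is known, only the statement about symmetry remains.

## 4. Sturm comparison: $\frac\pi2<l<\pi$ on all of $\mathcal P$

We recall the tool.

**Sturm comparison.** Let $u''+Pu=0$ and $v''+Qv=0$ on $[\alpha,\beta]$ with $P<Q$ on $(\alpha,\beta)$, and let $\alpha<\beta$ be consecutive zeros of $u$. Then $v$ has a zero in $(\alpha,\beta)$.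

Indeed, if not, take $u,v>0$ on $(\alpha,\beta)$. Then $(u'v-uv')'=(Q-P)uv>0$, while $u'(\beta)v(\beta)-u'(\alpha)v(\alpha)\le0$, a contradiction.

**The upper bound.** Differentiating (1), $y=k'$ solves
$$y''+\Big(1+\frac1{k^2}\Big)y=0 \tag{10}$$
with consecutive zeros $0$ and $l$. The coefficient exceeds $1$, so comparison with $\sin\theta$ on $[0,\pi]$ shows that $k'$ vanishes in $(0,\pi)$. So $l<\pi$.

**The lower bound.** Let $p=k^2$. By (1) and (2),
$$p''=2k'^2+2kk''=2V+2kk''=-4k^2+6ak+4\log k+4E+2 .$$
Hence $q=p'=2kk'$ satisfies $q''=\big(-8k+6a+\frac4k\big)k'=\big(-4+\frac{3a}k+\frac2{k^2}\big)q$, i.e.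
$$q''+\Big(4-\frac2{k^2}-\frac{3a}k\Big)q=0 ,$$
with consecutive zeros $0$ and $l$. The coefficient is less than $4$, so $\sin2\theta$ vanishes in $(0,l)$. So $l>\frac\pi2$.

## 5. Fixing $a$: a sign change of $Z$, and what it does not give

Before the general argument, fix $a$ and vary $\kappa$ over $(0,k_0(a))$. Both ends can be done by hand.

*Near the equilibrium.* As $\kappa\to k_0(a)$, $k\to k_0$ uniformly on $[0,\pi]\supset[0,l]$, so $1-\frac ak\to1-\frac a{k_0}=k_0^{-2}>0$ uniformly by (3), and $l>\frac\pi2$. So $Z>0$. In particular $\mathcal S$ stays away from the equilibrium for each fixed $a$: one cannot find the shrinkers by bifurcation from the constant solution at a finite value of $a$.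

*Large oscillations.* Let $\kappa\to0$. Since $V(\kappa)=0$, (2) reads
$$k'^2=2\log\frac k\kappa+(k-\kappa)(2a-k-\kappa)\le2\log\frac k\kappa+2a(k-\kappa).$$
For $\kappa<1$ the interval $[\kappa,\sqrt\kappa]$ lies in the range of $k$, because $\max k>k_0>1$ (at the maximum $k''<0$). On it the right side is at most $2\log(k/\kappa)+2a$. With $\sigma=\log(k/\kappa)$,
$$\int_0^l\frac{d\theta}k\ \ge\ \int_\kappa^{\sqrt\kappa}\frac{dk}{k\,k'}\ \ge\ \int_0^{\frac12|\log\kappa|}\frac{d\sigma}{\sqrt{2\sigma+2a}}=\sqrt{|\log\kappa|+2a}-\sqrt{2a}\ \longrightarrow\ \infty .$$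
As $l<\pi$, $Z\to-\infty$.

By the intermediate value theorem, for every $a>0$ there is some $\kappa$ with $Z(a,\kappa)=0$. So $\mathcal S$ is nonempty. Here this approach stops. It does not exclude several zeros of $\kappa\mapsto Z(a,\kappa)$. Moreover, the closing condition prescribes $l$ and not $a$, and nothing has been said about how $l$ moves along $\mathcal S$. We need to know that $l$ is strictly monotone along $\mathcal S$, which is a statement about derivatives (Section 7), and that $\mathcal S$ has only one piece (Sections 8 and 9).

## 6. Integral identities and the two limits $l\to\pi$ and $l\to\frac\pi2$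

**Identities on $\mathcal S$.** Let $(a,\kappa)\in\mathcal S$, $K=k/a$, $\varepsilon=1/a^2$. Dividing (1) by $a$,
$$K''+K=1+\frac\varepsilon K,\qquad\int_0^l\frac{d\theta}K=l .$$
Integrating, with $K'(0)=K'(l)=0$, $\int_0^lK=(1+\varepsilon)l$. As $\frac{(K-1)^2}K=K-2+\frac1K$,
$$\int_0^l\frac{(K-1)^2}K\,d\theta=\varepsilon l . \tag{11}$$
Multiplying $K''+K-1=\varepsilon/K$ by $K-1$ and integrating, and using $\int_0^l\frac{K-1}K=0$,
$$\int_0^lK'^2\,d\theta=\int_0^l(K-1)^2\,d\theta . \tag{12}$$
From $\int_0^l(1-\frac1K)=0$ and $K$ nonconstant, $\min K<1<\max K$. Finally, with $\kappa_1=\min K$, conservation of energy reads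
$$K'^2+(K-1)^2=(1-\kappa_1)^2+2\varepsilon\log\frac K{\kappa_1} . \tag{13}$$

**Lemma 1.** On $\mathcal S$: if $\varepsilon\le e^{-4}$, then $\min K>e^{-3/2}$.

*Proof.* Suppose $\kappa_1\le e^{-3/2}$. Then $2\kappa_1\le0.4463<1<\max K$, so $K$ runs through $[\kappa_1,2\kappa_1]$. Write $K=\kappa_1p$, $p\in[1,2]$. By (13),
$$K'^2=\kappa_1(p-1)(2-\kappa_1-\kappa_1p)+2\varepsilon\log p\le2\kappa_1+2\varepsilon\log2\le0.4463+0.0255<0.49 ,$$
so $0\le K'<0.7$, and $(K-1)^2\ge(1-2e^{-3/2})^2>0.3$. Since $d\theta=dK/K'$,
$$\int_0^l\frac{(K-1)^2}K\,d\theta\ \ge\ \int_1^2\frac{0.3}{0.7}\,\frac{dp}p>0.29 .$$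
But (11) and $l<\pi$ give a value less than $\pi e^{-4}<0.06$. Contradiction. $\square$

**Lemma 2.** Along any sequence in $\mathcal S$ with $\varepsilon\to0$: $l\to\pi$ and $\min K\to1$.

*Proof.* Let $\varepsilon\le e^{-4}$. The function $K'$ solves $y''+(1+\varepsilon/K^2)y=0$ with consecutive zeros $0,l$. By Lemma 1 its coefficient is less than $\omega_*^2$, $\omega_*=\sqrt{1+e^3\varepsilon}$, so $\sin(\omega_*\theta)$ vanishes in $(0,l)$. So $\pi>l>\pi/\omega_*\to\pi$.

Next we bound $b=\max K$. Put $\beta=b-1>0$. At $K=b$ we have $K'=0$, so (13), Lemma 1 and $\log b\le\beta$ give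
$$\beta^2\le1+2e^{-4}\Big(\log b+\frac32\Big)\le1+2e^{-4}\Big(\beta+\frac32\Big).$$
The quadratic $\beta^2-2e^{-4}\beta-1-3e^{-4}$ is negative at $0$ and positive at $2$, so $\beta<2$, $b<3$. The right side of (13) is at least $(1-\kappa_1)^2$. Integrating (13) over $[0,l]$ and using (12), then (11),
$$l(1-\kappa_1)^2\le2\int_0^l(K-1)^2\le2b\int_0^l\frac{(K-1)^2}K=2b\varepsilon l<6\varepsilon l .$$
So $\kappa_1\to1$. $\square$

**Lemma 3.** If $(a_i,\kappa_i)\in\mathcal P$, $a_i$ is bounded and $\kappa_i\to0$, then $l\to\frac\pi2$.

*Proof.* From $V(\kappa)=0$, $2E=\kappa^2-2a\kappa-2\log\kappa\to\infty$. Put $A=\sqrt{2E}$ and $k=Ax$. Then $x'^2=v_A(x)$ with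
$$v_A(x)=1-x^2+\frac{2a}Ax+\frac2{A^2}\log(Ax),\qquad l=\int_{x_-}^{x_+}\frac{dx}{\sqrt{v_A(x)}},\quad v_A(x_\pm)=0 .$$
Here $v_A$ is concave, positive exactly on $(x_-,x_+)$, and $v_A\to1-x^2$ locally uniformly on $(0,\infty)$. Fix $\eta\in(0,\frac12)$. Eventually $v_A(\eta),v_A(1-\eta)>0>v_A(1+\eta)$ and $v_A(\frac12)\ge\frac12$, so $x_-<\eta$ and $1-\eta<x_+<1+\eta$.

By concavity $v_A$ lies above its chords. On $[x_-,\frac12]$ the chord from $0$ to $v_A(\frac12)$ has slope at least $\frac{1/2}{1/2-x_-}\ge1$, so $v_A\ge x-x_-$. On $[\frac12,x_+]$ we have $x_+-\frac12<1$, so $v_A\ge\frac12(x_+-x)$. Hence the integral over $[x_-,\eta]$ is at most $2\sqrt\eta$, and that over $[1-\eta,x_+]$ is at most $2\sqrt2\sqrt{x_+-1+\eta}\le4\sqrt\eta$. On $[\eta,1-\eta]$ the integrand converges uniformly to $(1-x^2)^{-1/2}$. Let $i\to\infty$, then $\eta\to0$: $l\to\int_0^1\frac{dx}{\sqrt{1-x^2}}=\frac\pi2$. $\square$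

## 7. Counting sign changes, and the logarithm as test function

**Lemma 4.** At every point of $\mathcal S$, $dl$ and $dZ$ are linearly independent.

This says two things at once: $\mathcal S$ is a smooth curve, and $l$ has no critical point on it. The proof occupies this section. All integrals are over $[0,l]$.

**Step 1: a boundary value problem.** We translate degeneracy into a function. Suppose $(\dot a,\dot\kappa)\neq0$ is a direction with $\dot l=\dot Z=0$, and let $\tilde y$ be the derivative of $k$ in this direction. Write $\mathcal L=\partial_\theta^2+1+k^{-2}$. Differentiating (1), the initial conditions, $k'(l)=0$ and $Z$,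
$$\mathcal L\tilde y=\dot a,\quad\tilde y(0)=\dot\kappa,\quad\tilde y'(0)=0,\quad\tilde y'(l)=-k''(l)\dot l=0,\quad0=\dot Z=\int\Big(-\frac{\dot a}k+\frac{a\tilde y}{k^2}\Big)$$
(the boundary term in $\dot Z$ carries the factor $\dot l=0$). Since $\mathcal Lk=a+\frac2k$, the function $y=\tilde y-\frac{\dot a}ak$ satisfies
$$\mathcal Ly=\frac\beta k,\quad\beta=-\frac{2\dot a}a,\qquad y'(0)=y'(l)=0,\qquad\int\frac y{k^2}=0 . \tag{14}$$
If $y\equiv0$, then $\beta=0$, so $\dot a=0$, $\tilde y=y\equiv0$ and $\dot\kappa=\tilde y(0)=0$, a contradiction. So $y\not\equiv0$. Being a solution of a linear ODE with analytic coefficients, $y$ is analytic and has finitely many zeros in $[0,l]$.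

**Step 2: a second orthogonality relation.** By Green's formula, $\int u\,\mathcal Ly=\int y\,\mathcal Lu$ for every smooth $u$ with $u'(0)=u'(l)=0$. Take $u=1$: since $\int\frac1k=\frac la$ on $\mathcal S$, $\int y(1+k^{-2})=\frac{\beta l}a$, so by (14) $\int y=\frac{\beta l}a$. Take $u=k$: $\int y\big(a+\frac2k\big)=\beta l$. Subtracting $a$ times the former,
$$\int\frac yk=0,\qquad\int\frac y{k^2}=0 . \tag{15}$$

**Step 3: at least two sign changes.** Let $x=1/k$, strictly decreasing in $\theta$. If $y$ had no sign change in $(0,l)$, then $\int yx\ne0$. If it had exactly one, at $\theta_1$, then $y\,x\,(x-x(\theta_1))$ would have a fixed sign without vanishing identically, so $\int yx(x-x(\theta_1))\neq0$. Both contradict (15). So $y$ has at least two sign changes.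

**Step 4: at most two.** Let $\varphi=k'>0$ on $(0,l)$; by (10), $\mathcal L\varphi=0$. For $W=\varphi y'-\varphi'y$,
$$W'=\varphi y''-\varphi''y=\frac{\beta\varphi}k,\qquad\Big(\frac y\varphi\Big)'=\frac W{\varphi^2}.$$
If $\beta=0$, then $W$ is constant, $y/\varphi$ is strictly monotone or constant, and $y$ has at most one sign change. This contradicts Step 3 and settles the case $\beta=0$.

If $\beta\neq0$, multiply $y$ by a constant so that $\beta=1$. Then $W$ is strictly increasing, so $y/\varphi$ is strictly decreasing and then strictly increasing (one part possibly empty). With Step 3, $y$ has exactly two zeros $\theta_1<\theta_2$ in $(0,l)$ and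
$$y>0\ \text{on}\ (0,\theta_1)\cup(\theta_2,l),\qquad y<0\ \text{on}\ (\theta_1,\theta_2). \tag{16}$$

**Where counting stops.** For $\beta\ne0$ the lower and the upper bound agree, and there is no contradiction. Nor can one be extracted from (15) and (16) alone. Let $Q=x^2-\alpha_1x-\alpha_0$ be orthogonal to $1$ and $x$ in $L^2(0,l)$ (Gram–Schmidt). As in Step 3, $Q$ has at least two sign changes, and it is a quadratic in $x$ with positive leading coefficient, so its signs are $+,-,+$. The function $Q/x$ therefore satisfies (16), and $\int\frac Qxx=\int\frac Qxx^2=0$, which is (15). We are short of exactly one relation.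

**Step 5: what a third relation should look like.** Here is the use we can make of one. *If $F=x\,g(x)$ with $g''>0$ on $[x_{\min},x_{\max}]$, then $\int yF\,d\theta>0$.* Indeed, let $\ell$ be the affine function that equals $g$ at $x(\theta_1)$ and $x(\theta_2)$. By strict convexity $g-\ell<0$ strictly between these two values and $g-\ell>0$ outside. By (16) $y\,x\,(g-\ell)\ge0$, not identically zero. And $x\,\ell(x)$ is a combination of $x$ and $x^2$, so $\int y\,x\,\ell(x)=0$ by (15).

So we look for a test function $u$, with $u'(0)=u'(l)=0$, for which $\int y\,\mathcal Lu=\int\frac uk$ vanishes and $\mathcal Lu$ is, modulo $x$ and $x^2$, of the form $xg(x)$ with $g$ convex. The vanishing can always be arranged by subtracting a constant from $u$. The choice that works is $u=\log k$: both terms of $(\log k)''=\frac{k''}k-\frac{k'^2}{k^2}$ are explicit functions of $k$, by (1) and (2).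

**Step 6: the third relation.** Define $\hat k>0$ by $\log\hat k=\frac al\int\frac{\log k}k$ and put $\Lambda=\log(k/\hat k)$. Since $\int\frac1k=\frac la$,
$$\int\frac\Lambda k=0,\qquad\Lambda'(0)=\Lambda'(l)=0 .$$
We also record a bound on $\hat k$. The measure $\frac al\frac{d\theta}k$ is a probability measure, so Jensen's inequality gives
$$\log\hat k\le\log\Big(\frac al\int k\cdot\frac{d\theta}k\Big)=\log a,\qquad\text{i.e.}\quad\hat k\le a . \tag{17}$$
Write (2) as $k'^2=2E'-k^2+2ak+2\Lambda$ with $E'=E+\log\hat k$. Since $\frac{k''}k=-1+\frac ak+\frac1{k^2}$ and $\frac{k'^2}{k^2}=\frac{2E'}{k^2}-1+\frac{2a}k+\frac{2\Lambda}{k^2}$,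
$$\Lambda''=-\frac ak+\frac{1-2E'}{k^2}-\frac{2\Lambda}{k^2},\qquad\mathcal L\Lambda=\Lambda\Big(1-\frac1{k^2}\Big)-\frac ak+\frac{1-2E'}{k^2}.$$
By Green's formula $\int y\,\mathcal L\Lambda=\int\Lambda\,\mathcal Ly=\int\frac\Lambda k=0$. The last two terms of $\mathcal L\Lambda$ are multiples of $x$ and $x^2$ and drop out by (15). Hence
$$\int yF=0,\qquad F=\Lambda(1-x^2). \tag{18}$$

**Step 7: convexity.** It remains to show that $F$ is as in Step 5. With $\hat x=1/\hat k$, $\Lambda=-\log(x/\hat x)$, so $F=xg$ with $g=-\log(x/\hat x)\,\big(\frac1x-x\big)$. Put $f=\frac1x-x$, so $f'=-\frac1{x^2}-1$ and $f''=\frac2{x^3}$. Then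
$$g''=-\Big(-\frac1{x^2}f+\frac2xf'+\log\frac x{\hat x}\,f''\Big)=\frac{3-2\log(x/\hat x)+x^2}{x^3}.$$
We claim that $g''>0$ on $[x_{\min},x_{\max}]$.

If $a^2<e^4$, put $p=x/\hat x$. The function $3-2\log p+\hat x^2p^2$ of $p>0$ is minimal at $p=1/\hat x$, with value $4+2\log\hat x$. By (17) $\hat x\ge\frac1a$, so this is at least $4-2\log a>0$.

If $a^2\ge e^4$, then $\varepsilon=a^{-2}\le e^{-4}$, and Lemma 1 gives $k\ge\min k>e^{-3/2}a\ge e^{-3/2}\hat k$. So $\log(x/\hat x)=\log(\hat k/k)<\frac32$, and $3-2\log(x/\hat x)>0$.

By Step 5, $\int yF>0$, which contradicts (18). This proves Lemma 4. $\square$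

## 8. Properness: each component of $\mathcal S$ is mapped bijectively onto $(\frac\pi2,\pi)$

By Lemma 4, $dZ\ne0$ on $\mathcal S$, so $\mathcal S$ is an embedded $1$-manifold, closed in $\mathcal P$. Its tangent line at a point is $\ker dZ$, on which $dl\neq0$. So $l:\mathcal S\to(\frac\pi2,\pi)$ (Section 4) is a local diffeomorphism. To pass from local to global we need compactness.

**Lemma 5.** Let $(a_i,\kappa_i)\in\mathcal S$ with $l_i\to l_\infty\in(\frac\pi2,\pi]$. If $l_\infty<\pi$, a subsequence converges in $\mathcal S$. If $l_\infty=\pi$, then $a_i\to\infty$.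

*Proof.* First suppose that $a_i\to a_\infty\in[0,\infty)$ along a subsequence. We show that a further subsequence converges to a point of $\mathcal S$. By (9), $\kappa_i<a_i$. If $a_\infty=0$, then $\kappa_i\to0$ and Lemma 3 gives $l_i\to\frac\pi2$, a contradiction. So $a_\infty>0$, and again by Lemma 3 no subsequence of $\kappa_i$ tends to $0$. As $\kappa_i<k_0(a_i)$, we may pass to $\kappa_i\to\kappa_\infty\in(0,k_0(a_\infty)]$. If $\kappa_\infty=k_0(a_\infty)$, then by continuous dependence $k\to k_0(a_\infty)$ uniformly on $[0,\pi]\supset[0,l_i]$, so $1-\frac{a_i}k\to1-\frac{a_\infty}{k_0(a_\infty)}=k_0(a_\infty)^{-2}>0$ uniformly, which contradicts $Z=0$. So the limit lies in $\mathcal P$, hence in $\mathcal S$, and by continuity and Section 4 $l_\infty<\pi$.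

Therefore, if $l_\infty=\pi$, no subsequence of $a_i$ converges in $[0,\infty)$, i.e. $a_i\to\infty$. If $l_\infty<\pi$, no subsequence has $a_i\to\infty$, since then $\varepsilon\to0$ and $l_i\to\pi$ by Lemma 2. So $a_i$ is bounded, and the first part applies. $\square$

**Each component.** Let $\Gamma$ be a connected component of $\mathcal S$ (once $\mathcal S$ is known to be nonempty, as in Section 5, there is one). It is open and closed in $\mathcal S$. The map $l|_\Gamma:\Gamma\to(\frac\pi2,\pi)$ is proper: a sequence in $\Gamma$ whose $l$-values stay in a compact subset of $(\frac\pi2,\pi)$ has a subsequence with $l_i\to l_\infty\in(\frac\pi2,\pi)$, and by Lemma 5 a further subsequence converges in $\mathcal S$, hence in $\Gamma$. The image of $l|_\Gamma$ is open (local diffeomorphism) and closed (properness) in the interval, so it is all of $(\frac\pi2,\pi)$. In particular $\Gamma$ is not compact, so as a connected noncompact $1$-manifold it is diffeomorphic to $\mathbb R$. A local diffeomorphism from $\mathbb R$ to an interval is strictly monotone. So $l|_\Gamma$ is a bijection onto $(\frac\pi2,\pi)$.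 Finally, $\Gamma$ contains points with $l\to\pi$, and by Lemma 5 $a\to\infty$ along them.

What is still open is the number of components. Each of them reaches $a=\infty$, so it suffices to count there.

## 9. The corner $a=\infty$, amplitude $0$: $\mathcal S$ is connected

By Lemma 2 the part of $\mathcal S$ with large $a$ has small relative amplitude. A formal computation shows what to expect: if $K\approx1-R\cos\theta$ and $l\approx\pi$, then (11) reads $\frac\pi2R^2\approx\pi\varepsilon$, so $R^2\approx2\varepsilon$. There should be one curve leaving the corner. We now make this rigorous.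

**Step 1: coordinates at the corner.** We rescale so that the equilibrium is $1$. Put $\mathsf x=k/k_0(a)$ and $\omega=k_0(a)^{-2}\in(0,1)$. Since $a/k_0=1-\omega$ by (3),
$$\mathsf x''+\mathsf x=(1-\omega)+\frac\omega{\mathsf x},\qquad Z=\int_0^l\Big(1-\frac{1-\omega}{\mathsf x}\Big)d\theta,\qquad\mathsf x'^2+2U(\mathsf x;\omega)=R^2,$$
$$2U(\mathsf x;\omega)=(\mathsf x-1)^2+2\omega(\mathsf x-1-\log\mathsf x),\qquad U_{\mathsf x}=\frac{(\mathsf x-1)(\mathsf x+\omega)}{\mathsf x}.$$
$k_0$ is an increasing homeomorphism $(0,\infty)\to(1,\infty)$, so $(a,\kappa)\mapsto(\omega,\kappa/k_0)$ is a homeomorphism $\mathcal P\to(0,1)\times(0,1)$. For each $\omega$ the function $U(\cdot;\omega)$ decreases from $\infty$ to $0$ on $(0,1)$ with $U_{\mathsf x}<0$. So $(a,\kappa)\mapsto(\omega,R)$ with $R=\sqrt{2U(\kappa/k_0;\omega)}$ is a homeomorphism $\mathcal P\to(0,1)\times(0,\infty)$. Moreover $\omega\to0$ if and only if $a\to\infty$.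

**Step 2: an analytic chart that makes the potential quadratic.** The function $w(\mathsf x)=\frac{\mathsf x-1-\log\mathsf x}{(\mathsf x-1)^2}$ is analytic and positive on $(0,\infty)$, with $w(1)=\frac12$. So $2U=z^2$ with
$$z(\mathsf x,\omega)=(\mathsf x-1)\sqrt{1+2\omega\,w(\mathsf x)} .$$
For every $\omega\ge0$, $z(\cdot,\omega)$ is strictly increasing on all of $(0,\infty)$: $z^2=2U$, $z$ has the sign of $\mathsf x-1$, and $U$ is strictly monotone on either side of $1$. Near $(\mathsf x,\omega)=(1,0)$ the function $z$ is analytic (also for small negative $\omega$), with $z_{\mathsf x}(1,\omega)=\sqrt{1+\omega}$. By the analytic inverse function theorem for $(\mathsf x,\omega)\mapsto(z,\omega)$ there are $\delta\in(0,1)$ and an analytic $\chi(z,\omega)>0$ on $\{|z|,|\omega|<\delta\}$ with $z(\chi(z,\omega),\omega)=z$. We have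
$$\chi(z,0)=1+z,\qquad\chi(0,\omega)=1,\qquad\chi_z(0,\omega)=(1+\omega)^{-1/2}.$$
Shrinking $\delta$, we may assume that the Taylor series at $(0,0)$ of
$$G(z,\omega)=\Big(1-\frac{1-\omega}{\chi(z,\omega)}\Big)\chi_z(z,\omega)$$
converges absolutely for $|z|,|\omega|<\delta$.

**Step 3: $Z$ is analytic in $R^2$ and $\omega$ up to the corner.** Let $0<R<\delta$, $0<\omega<\delta$. The orbit with these parameters consists of the $\mathsf x$ with $2U\le R^2$, i.e. $|z(\mathsf x,\omega)|\le R$. By the global monotonicity of $z(\cdot,\omega)$ this is exactly $\{\chi(z,\omega):|z|\le R\}$. On the increasing half-period $\mathsf x'=\sqrt{R^2-z^2}$. Substituting $z=R\sin\alpha$ gives $d\theta=d\mathsf x/\mathsf x'=\chi_z\,d\alpha$, so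
$$Z=\int_{-\pi/2}^{\pi/2}G(R\sin\alpha,\omega)\,d\alpha .$$
The part of $G$ that is odd in $z$ integrates to zero. The even part is $H(z^2,\omega)$, where $H$ is given by a power series that converges absolutely for $|\varrho|<\delta^2$, $|\omega|<\delta$. Hence $Z=\hat Z(R^2,\omega)$ for all $0<R,\omega<\delta$, where
$$\hat Z(\varrho,\omega)=\int_{-\pi/2}^{\pi/2}H(\varrho\sin^2\alpha,\omega)\,d\alpha$$
is analytic on $\{|\varrho|<\delta^2,|\omega|<\delta\}$, by termwise integration.

**Step 4: the two derivatives at the corner.** From $G(z,0)=1-\frac1{1+z}$, whose even part is $1-\frac1{1-z^2}$, and $\int_{-\pi/2}^{\pi/2}\frac{d\alpha}{1-\varrho\sin^2\alpha}=\int_{-\infty}^\infty\frac{d\tau}{1+(1-\varrho)\tau^2}=\frac\pi{\sqrt{1-\varrho}}$ (substitution $\tau=\tan\alpha$), and from $G(0,\omega)=\omega(1+\omega)^{-1/2}$,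
$$\hat Z(\varrho,0)=\pi-\frac\pi{\sqrt{1-\varrho}}\quad(0\le\varrho<\delta^2),\qquad\hat Z(0,\omega)=\frac{\pi\omega}{\sqrt{1+\omega}} .$$
So $\hat Z(0,0)=0$, $\hat Z_\varrho(0,0)=-\frac\pi2$ and $\hat Z_\omega(0,0)=\pi$. By the implicit function theorem there are $\varrho_0\in(0,\delta^2)$ and $\omega_0\in(0,\delta)$ such that for $|\varrho|<\varrho_0$, $|\omega|<\omega_0$: $\hat Z=0$ if and only if $\varrho=f(\omega)$, where $f$ is smooth, $f(0)=0$ and $f'(0)=2$, in agreement with the formal computation. Shrinking $\omega_0$, $0<f(\omega)<\varrho_0$ on $(0,\omega_0)$.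

**Step 5: one component.** Along $\mathcal S$ with $\omega\to0$, i.e. $\varepsilon\to0$, Lemma 2 gives $\kappa/a=\min K\to1$. Also $k_0/a\to1$, so $\kappa/k_0\to1$ and $R\to0$. So there is $\omega_1\in(0,\omega_0]$ such that all points of $\mathcal S$ with $\omega<\omega_1$ have $R^2<\varrho_0$. By Step 4, $\mathcal S\cap\{\omega<\omega_1\}$ is exactly the graph $R=\sqrt{f(\omega)}$, $0<\omega<\omega_1$, which is nonempty and connected. By Section 8 every component of $\mathcal S$ contains points with $a$ arbitrarily large, so it meets this connected set. Hence $\mathcal S$ has exactly one component, and $l:\mathcal S\to(\frac\pi2,\pi)$ is a bijection. **This proves the Proposition.** $\square$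

**Proof of Theorem 2(b).** Given a triple $(k,a,c)$, scale to $c=1$ and translate so that $k(0)=\min k$. The minimal period is $2\pi\tau=2l$, and by evenness the condition that $1/k$ has mean $1/a$ is $Z=0$. So the triples, up to translation and scaling, correspond to the points of $\mathcal S$ with $l=\pi\tau$. By the Proposition there is exactly one for $\tau\in(\frac12,1)$ and none otherwise. $\square$

## 10. Rotational symmetry of the image, and the proof of Theorem 1

By Section 3 and the Proposition, each non-circular shrinker is strictly locally convex and has coprime data $(m,n)$ with $\frac mn=\frac l\pi\in(\frac12,1)$ and turning index $m$. For every such pair there is, up to similarity, exactly one shrinker with these data; call it $C_{m,n}$. But $n$ is so far the number of oscillations of the curvature, and Theorem 1 speaks of the symmetry of the image. We must compare the two.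

**Step 1: the image has $n$-fold symmetry.** $k$ and $h$ have period $2l=2\pi m/n$, so (8) gives $\gamma(\theta+2l)=\mathrm{Rot}_{2\pi m/n}\gamma(\theta)$. The image is invariant under $\mathrm{Rot}_{2\pi m/n}$, hence, as $\gcd(m,n)=1$, under its power $\mathrm{Rot}_{2\pi/n}$.

**Step 2: only finitely many double points.** This is needed because a symmetry of the image is not yet a symmetry of the parametrized curve. Let $\gamma=C_{m,n}$ in arclength. By (5),
$$\gamma_{ss}=\big(a-c\langle\gamma,\mathsf N\rangle\big)\mathsf N,\qquad\mathsf N\text{ the rotated }\gamma_s ,$$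
an analytic second-order ODE. So $\gamma$ is analytic in $s$. If $\gamma(s_1)=\gamma(s_2)$ and $\mathsf T(s_1)=\mathsf T(s_2)$, then $\gamma(s_1+\cdot)=\gamma(s_2+\cdot)$ by uniqueness. Then $s_1\equiv s_2$ mod $L$, since otherwise $\gamma$ would have a period $L/d$ with $d\ge2$, contrary to primitivity.

So at a double point, $\gamma(s_1)=\gamma(s_2)$ with $s_1\not\equiv s_2$, the tangents are transversal or opposite. If they are transversal, $(s,s')\mapsto\gamma(s)-\gamma(s')$ has invertible differential at $(s_1,s_2)$, so $(s_1,s_2)$ is isolated among such pairs. If they are opposite, then since $k>0$ each branch curves strictly to the left of its own tangent, so the two branches lie, apart from the common point, strictly on opposite sides of the common tangent line; again the pair is isolated. No such pairs occur near the diagonal, because $\gamma$ is an immersion. So the set of such pairs is compact and discrete, hence finite.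

**Step 3: the rotational symmetry is exactly $n$-fold.** Let $\rho$ be a rotation, about any point, that preserves the image of $\gamma$. Take $p$ in the image that is not a double point of $\gamma$ or of $\rho\gamma$. Near $p$ the image is a single arc, and the germs of $\gamma$ and $\rho\gamma$ at $p$ both parametrize it by arclength. They have the same orientation, because both have positive curvature and reversing an arc changes the sign of its curvature. So $\rho\gamma(\sigma)=\gamma(\sigma+s_0)$ for $\sigma$ in some interval and some $s_0$, and by analyticity for all $\sigma$. Then $k(\sigma+s_0)=k(\sigma)$. As a function of $s$, $k$ has period $L/n$ (one oscillation), with exactly one minimum per oscillation, so its minimal period is $L/n$ and $s_0=jL/n$ with $j\in\mathbb Z$. Since $\rho$ rotates $\mathsf T(\sigma)$ to $\mathsf T(\sigma+s_0)$, the angle of $\rho$ is $\equiv2lj=2\pi jm/n$ mod $2\pi$. In particular, if $\rho$ has angle $2\pi/N$, then $\frac nN\in\mathbb Z$, i.e. $N\mid n$.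

**Step 4: uniqueness exactly as stated.** Let a non-circular shrinker have turning index $m$ and $n$-fold symmetric image, with $m,n$ coprime and $\frac12<\frac mn<1$. It is some $C_{m,n'}$ with $\frac12<\frac m{n'}<1$, and $n\mid n'$ by Step 3. Since $n'<2m<2n$, $n'=n$. So it is $C_{m,n}$. Conversely $C_{m,n}$ has the stated properties by Step 1. Turning index and exact rotational order distinguish different $C_{m,n}$, and the circle is the only shrinker with $c=0$. **This proves Theorem 1.** $\square$

## 11. Symmetry group, area and winding number of $C_{m,n}$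

Parts (a) and (b) of Theorem 2 were proved in Sections 3 and 9. Here is part (c), for $\gamma=C_{m,n}$ as in (8).

**The symmetry group.** The image is compact, so its isometry group contains no nontrivial translations and no glide reflections. All its rotations have a common center, because a commutator of nontrivial rotations about different points is a nontrivial translation. By Section 10 their angles are multiples of $2\pi/n$, and $\mathrm{Rot}_{2\pi/n}$ occurs. So the rotational part is cyclic of order exactly $n$. Since $k$, hence $h$, is even about $\theta=0$, and with $\mathrm{Ref}(X_1,X_2)=(-X_1,X_2)$ we have $-\mathsf T(-\theta)=\mathrm{Ref}\,\mathsf T(\theta)$ and $\mathsf N(-\theta)=\mathrm{Ref}\,\mathsf N(\theta)$,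
$$\gamma(-\theta)=-h'(\theta)\mathsf T(-\theta)-h(\theta)\mathsf N(-\theta)=\mathrm{Ref}\,\gamma(\theta).$$
So the image has a reflection symmetry, and the group is dihedral of order $2n$.

**Extrema of the curvature.** Over $[0,2\pi m)$, $k$ consists of $n$ periods, each with one maximum and one minimum.

**Signed area.** It equals $\frac12\int h\,ds=\frac1{2c}\int(k-a)\,ds=0$, since $a=\bar k$.

**The center is not on the curve.** By (9), $\min k<a<\max k$. If $\gamma=0$ at some point, then $h=h'=0$ there, so $k=a$ and $k'=0$. But $k'=0$ only at extrema, where $k\ne a$. So $\gamma$ misses the origin.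

**The winding number.** In complex notation $\mathsf N=i\mathsf T$, so $\gamma=e^{i\theta}(h'-ih)$. Follow the point $h'-ih$ over one period, starting at a minimum of $k$. It starts on the positive imaginary axis ($h'=0$, $h<0$) and crosses the right half-plane ($h'>0$) to the negative imaginary axis ($h'=0$, $h>0$, at the maximum of $k$). It then returns through the left half-plane ($h'<0$). So it winds $-1$ times about $0$ in each period. Over the whole curve, $e^{i\theta}$ contributes $m$ and the $n$ periods contribute $-n$. So $\gamma$ winds $m-n<0$ times about its center. $\square$
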